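\title{Projectivity of all Hilbert modules characterizes the C*-algebras of compact operators}

\begin{abstract}
We consider Hilbert modules over a C*-algebra $A$ with bounded, not necessarily adjointable, module maps as morphisms. We show that all Hilbert $A$-modules are projective if and only if $A$ is a $c_0$-direct sum of algebras of compact operators, and that the same holds for Hilbert $A$-$B$-bimodules. The nonprojective module is built from an uncountable set of branches of the binary tree and is generated by $\aleph_1$ elements. This cardinal is sharp: over every C*-algebra, every countably generated Hilbert module is projective, with almost isometric liftings.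
\end{abstract}

\section{The lifting problem}\label{sec:intro}

Let $A$ be a C*-algebra. A \emph{Hilbert $A$-module} is a complex vector space $N$ with a right action of $A$ and a sesquilinear map $\langle\cdot,\cdot\rangle:N\times N\to A$, linear in the second variable, such that
\[
\langle x,ya\rangle=\langle x,y\rangle a,\qquad \langle y,x\rangle=\langle x,y\rangle^*,\qquad \langle x,x\rangle\ge0,
\]
such that $\langle x,x\rangle=0$ only for $x=0$, and such that $N$ is complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. For $A=\mathbb C$ this is a Hilbert space. A map $T:N\to N'$ is \emph{adjointable} if there is a map $T^*:N'\to N$ with $\langle Tx,y\rangle=\langle x,T^*y\rangle$ for all $x,y$; the adjointable maps $N\to N$ form a C*-algebra $\mathcal L(N)$. If $B$ is a second C*-algebra, a \emph{Hilbert $A$-$B$-bimodule} is a Hilbert $A$-module $N$ together with a $*$-homomorphism $B\to\mathcal L(N)$, written as a left action. The action is \emph{nondegenerate} if $BN$ spans a dense subspace of $N$.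

Let $\mathcal B(A,B)$ be the category of Hilbert $A$-$B$-bimodules whose morphisms are the bounded linear maps that commute with both actions; they need not be adjointable. One may or may not require the actions of $B$ to be nondegenerate, and we treat both conventions. The symbol $\mathcal B(A,\mathbb C)$ without further comment denotes the category of Hilbert $A$-modules and bounded module maps; this is the nondegenerate convention for $B=\mathbb C$, in which $\mathbb C$ acts by scalars. An object $F$ is \emph{projective} in $\mathcal B(A,B)$ if for every surjective morphism $T:N\to M$ and every morphism $\phi:F\to M$ there is a morphism $\psi:F\to N$ with $T\psi=\phi$.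

Projectivity asks whether the equations $Ty=\phi(x)$, each of which is solvable, can be solved by a rule $y=\psi(x)$ that is bounded and respects the module structure. For Hilbert spaces this is always possible: $T$ maps $(\ker T)^\perp$ bijectively onto $M$, and one composes $\phi$ with the inverse. The argument uses only that $\ker T$ has an orthogonal complement. We say that $A$ is \emph{of compact type} if it is isomorphic to a $c_0$-direct sum $c_0\text{-}\sum_i\mathrm K(H_i)$ of algebras of all compact operators on Hilbert spaces $H_i$; the zero algebra is included. Equivalently, $A$ is a C*-algebra of compact operators on some Hilbert space (Remark~\ref{rem:converse}). It is known that for $A$ of compact type every Hilbert $A$-module is projective in $\mathcal B(A,\mathbb C)$; we prove this in Section~\ref{sec:prelim} by the Hilbert space argument. The following question comes from the paper of Frank and Paulsen \cite{FP}.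

\medskip
\noindent\emph{Are the C*-algebras of compact type the only C*-algebras $A$ for which all Hilbert $A$-modules are projective in $\mathcal B(A,\mathbb C)$?}
\medskip

The simplest cases point in opposite directions. Let $c$ be the algebra of convergent sequences, a Hilbert module over itself with $\langle x,y\rangle=x^*y$, and let $\chi_n\in c$ be the indicator of $\{n\}$. The null sequences form a proper closed submodule $c_0$ with $c_0^\perp=0$, so the Hilbert space argument breaks down, and one expects the answer yes. On the other hand, this failure does not produce a nonprojective module. The quotient $c/c_0$ is not isomorphic to a Hilbert $c$-module, because it is annihilated by every $\chi_n$, whereas in a Hilbert module $x\chi_n=0$ for all $n$ gives $\langle x,x\rangle\chi_n=0$ for all $n$ and hence $x=0$. Moreover, the modules that come to mind first are projective. For unital $A$ the module $A$ is: choose $y$ with $Ty=\phi(1)$ and put $\psi(a)=ya$. Both impressions turn out to be correct. The answer is yes, but no countably generated module can witness it. A Hilbert module is \emph{generated} by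 a subset if it is the smallest closed submodule containing that subset.

\begin{theorem}\label{thm:main}
If $A$ is not of compact type, there is a Hilbert $A$-module, generated by $\aleph_1$ elements, that is not projective in $\mathcal B(A,\mathbb C)$. Consequently, all Hilbert $A$-modules are projective in $\mathcal B(A,\mathbb C)$ if and only if $A$ is of compact type.
\end{theorem}

\begin{theorem}\label{thm:bimod}
Let $A$ and $B$ be C*-algebras.
\begin{itemize}
\item[(i)] If the actions of $B$ are not required to be nondegenerate, then all Hilbert $A$-$B$-bimodules are projective in $\mathcal B(A,B)$ if and only if $A$ is of compact type.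
\item[(ii)] If the actions of $B$ are required to be nondegenerate, the same equivalence holds for every $B\ne0$.
\end{itemize}
\end{theorem}

In (ii) the case $B=0$ must be excluded: the only nondegenerate bimodule is then $0$, which is projective for every $A$.

\begin{theorem}\label{thm:countable}
For every C*-algebra $A$, every countably generated Hilbert $A$-module $M$ is projective in $\mathcal B(A,\mathbb C)$. Moreover, if $N_0$ is a closed submodule of a Hilbert $A$-module $N$, $\theta:M\to N/N_0$ is a bounded module map and $\gamma>\|\theta\|$, then $\theta$ lifts to a bounded module map $M\to N$ of norm at most $\gamma$.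
\end{theorem}

Hence $A$ is of compact type if and only if all $\aleph_1$-generated Hilbert $A$-modules are projective, while $\aleph_0$-generated ones are projective over every $A$. All statements carry over to left modules: replace $A$ by $A^{\mathrm{op}}$ and note that the transpose with respect to an orthonormal basis gives $\mathrm K(H)^{\mathrm{op}}\cong\mathrm K(H)$.

Section~\ref{sec:model} contains the counterexample for $A=c$, where the idea is visible without any operator theory. Sections~\ref{sec:bumps} and~\ref{sec:tree} transplant it to an arbitrary algebra that is not of compact type, and Section~\ref{sec:bimod} adds the action of $B$. Section~\ref{sec:countable} proves Theorem~\ref{thm:countable} and depends only on Section~\ref{sec:prelim}.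

\section{Quotients, pullbacks and complements}\label{sec:prelim}

We write $|x|^2=\langle x,x\rangle\in A_+$. Let $\tilde A=A$ if $A$ is unital, and let $\tilde A$ be the unitization of $A$ otherwise. A Hilbert $A$-module is a Hilbert $\tilde A$-module with the same inner product and $x\cdot1=x$; closed $A$-submodules are $\tilde A$-submodules, and linear $A$-module maps are $\tilde A$-module maps. We use the following standard facts.

\begin{itemize}
\item[(F1)] If $[\cdot,\cdot]$ satisfies the axioms of an inner product except that $[x,x]=0$ is allowed for $x\neq0$, then $[x,y]^*[x,y]\le\|[x,x]\|\,[y,y]$. Hence $\|[x,x]\|^{1/2}$ is a seminorm, the null vectors form a submodule, and the completion of the quotient by them, the \emph{Hausdorff completion}, is a Hilbert module.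
\item[(F2)] For $x\in N$ and $a=|x|^2$ we have $x(a+\varepsilon)^{-1}\langle x,x\rangle\to x$ as $\varepsilon\to0$, because the difference is $-\varepsilon x(a+\varepsilon)^{-1}$ and $\|\varepsilon^2a(a+\varepsilon)^{-2}\|\le\varepsilon/4$. In particular $x\in\overline{xA}$.
\item[(F3)] If $S\le T$ are self-adjoint in $\mathcal L(N)$, then $\langle x,Sx\rangle\le\langle x,Tx\rangle$ for all $x\in N$.
\item[(F4)] For a set $\Gamma$, the module $\ell^2(\Gamma,A)$ consists of the families $y=(y_f)_{f\in\Gamma}$ in $A$ for which $\sum_fy_f^*y_f$ converges in norm, with $\langle y,y'\rangle=\sum_fy_f^*y'_f$. The coordinate maps are contractive, since $y_f^*y_f\le|y|^2$. For each $j$ only finitely many $f$ have $\|y_f\|\ge1/j$, so \emph{every element has only countably many nonzero coordinates}. We write $\ell^2(A)=\ell^2(\mathbb N,A)$.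
\end{itemize}

If $N_0$ is a closed submodule of $N$, the quotient $N/N_0$ is a Banach space and an $A$-module, but in general not a Hilbert module, as $c/c_0$ shows. The definition of projectivity tests only surjections onto Hilbert modules. A pullback shows that all quotient maps may be used as tests, and this is what makes counterexamples accessible.

\begin{lemma}\label{lem:pullback}
Fix one of the two conventions for $\mathcal B(A,B)$. An object $F$ is projective if and only if for every object $N'$, every closed $B$-invariant submodule $N_0\subset N'$ with quotient map $\rho:N'\to N'/N_0$, and every bounded bimodule map $\theta:F\to N'/N_0$, there is a bounded bimodule map $\psi:F\to N'$ with $\rho\psi=\theta$.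
\end{lemma}

\begin{proof}
Let $F$ be projective. The set $P=\{(x,y)\in F\oplus N':\theta(x)=\rho(y)\}$ is a closed $B$-invariant submodule of $F\oplus N'$. Each $\beta\in B$ acts on $P$ with adjoint $\beta^*$, so $P$ is a Hilbert $A$-$B$-bimodule. If $F$ and $N'$ are nondegenerate, so is $P$: an approximate unit $(v_\mu)$ of $B$ acts by contractions and satisfies $v_\mu z\to z$ for $z$ in the span of $B(F\oplus N')$, hence for all $z\in F\oplus N'$, and $v_\mu z\in BP$ for $z\in P$. The map $T:P\to F$, $T(x,y)=x$, is a morphism, and it is surjective because $\rho$ is. Projectivity applied to $\phi=\mathrm{id}_F$ yields a morphism $x\mapsto(x,\psi(x))$ from $F$ to $P$, and membership in $P$ says $\rho\psi=\theta$.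

Conversely, let $T:N\to M$ be a surjective morphism and $\phi:F\to M$ a morphism. The kernel of $T$ is closed and $B$-invariant, and by the open mapping theorem the induced bijection $\bar T:N/\ker T\to M$ has a bounded inverse. A lifting $\psi$ of $\theta=\bar T^{-1}\phi$ satisfies $T\psi=\bar T\rho\psi=\phi$.
\end{proof}

We now settle the easy direction of Theorems~\ref{thm:main} and~\ref{thm:bimod}. An algebra of compact type is spanned by projections $r$ with $rAr=\mathbb Cr$, and such a projection cuts a Hilbert space out of every Hilbert module.

\begin{lemma}\label{lem:complement}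
Let $A$ be of compact type. Then every closed submodule $N_0$ of a Hilbert $A$-module $N$ satisfies $N=N_0\oplus N_0^\perp$.
\end{lemma}

\begin{proof}
Let $R$ be the set of rank-one projections in the summands $\mathrm K(H_i)$. Then $rAr=\mathbb Cr$ for $r\in R$, and $R$ spans a dense subspace of $A$ by the spectral theorem. By (F2), $NA$ is dense in $N$, so $\bigcup_{r\in R}Nr$ spans a dense subspace. The sum $N_0+N_0^\perp$ is closed, since $|z+w|^2=|z|^2+|w|^2$ for $z\in N_0$, $w\in N_0^\perp$ bounds both components by $\|z+w\|$. It therefore suffices to show $Nr\subset N_0+N_0^\perp$ for $r\in R$.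

The subspace $Nr=\{x:xr=x\}$ is closed, and $\langle x,y\rangle=r\langle x,y\rangle r\in\mathbb Cr$ for $x,y\in Nr$. So $Nr$ is a Hilbert space in the norm of $N$, and $N_0r=N_0\cap Nr$ is a closed subspace. Given $x\in Nr$, write $x=z+w$ with $z\in N_0r$, $w\in Nr$ and $\langle w,N_0r\rangle=0$. For $y\in N_0$ the element $y\langle y,w\rangle=y\langle y,w\rangle r$ lies in $N_0r$, so
\[
\langle w,y\rangle\langle w,y\rangle^*=\langle w,y\langle y,w\rangle\rangle=0 .
\]
Thus $w\in N_0^\perp$.
\end{proof}

\begin{proposition}\label{prop:easy}
Let $A$ be of compact type and $B$ arbitrary. Under either convention, every object of $\mathcal B(A,B)$ is projective.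
\end{proposition}

\begin{proof}
Let $T:N\to M$ be a surjective morphism and $\phi:F\to M$ a morphism. By Lemma~\ref{lem:complement}, $N=\ker T\oplus(\ker T)^\perp$. The kernel is $B$-invariant, and so is its complement, since $\langle\beta w,z\rangle=\langle w,\beta^*z\rangle=0$ for $\beta\in B$, $w\in(\ker T)^\perp$, $z\in\ker T$; here we use that $B$ acts by a $*$-homomorphism. The restriction of $T$ to $(\ker T)^\perp$ is a bounded bijective bimodule map onto $M$, and its inverse $S$ is bounded by the open mapping theorem. Put $\psi=S\phi$.
\end{proof}

\section{The counterexample over convergent sequences}\label{sec:model}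

Let $X=\mathbb N\cup\{\infty\}$ and $A=c=C(X)$. We build a module of sections over $X$ whose fibers at the points $n$ are finite-dimensional while the fiber at $\infty$ is nonseparable. A lifting would have to approximate uncountably many orthonormal vectors by countably many vectors.

The following notation is used in the rest of the paper. For $f\in\{0,1\}^{\mathbb N}$, a branch of the binary tree, let $f|n=(f(1),\dots,f(n))$ be its node at level $n$, and for $f\ne g$ let
\[
|f\wedge g|=\max\{n\ge0:f|n=g|n\}
\]
be the last level at which the two branches agree. Thus $f|n=g|n$ if and only if $n\le|f\wedge g|$.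

Let $\Gamma\subset\{0,1\}^{\mathbb N}$. Put $H_n=\ell^2(\{0,1\}^n)$ and $H_\infty=\ell^2(\Gamma)$, with standard bases $(\delta_\sigma)$ and $(\delta_f)$. For $f\in\Gamma$ define a section $\xi_f$ of the family $(H_t)_{t\in X}$ by
\[
\xi_f(n)=\delta_{f|n},\qquad\xi_f(\infty)=\delta_f .
\]
With the pointwise inner product,
\begin{equation}\label{eq:modelkernel}
\langle\xi_f,\xi_f\rangle=1,\qquad\langle\xi_f,\xi_g\rangle=\sum_{1\le n\le|f\wedge g|}\chi_n\quad(f\ne g),
\end{equation}
and these functions are continuous on $X$. So the closure $M$, in the supremum norm, of the finite sums $\sum_f\xi_fa_f$ with $a_f\in c$ is a Hilbert $c$-module. Let $N'=C(X,H_\infty)$, let $N_0\subset N'$ consist of the functions vanishing at $\infty$, and let $\theta(x)\in N'/N_0$ be the class of the constant function with value $x(\infty)$. This is a contractive module map. A lifting of $\theta$ is a bounded module map $\psi:M\to N'$ with $\psi(x)(\infty)=x(\infty)$ for all $x$.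

\emph{If $\Gamma$ is uncountable, there is no lifting.} Suppose $\psi$ is one. The section $\xi_f\chi_n$ depends only on the node $f|n$. Since $\psi(\xi_f)\chi_n=\psi(\xi_f\chi_n)$, so does the vector $\psi(\xi_f)(n)\in\ell^2(\Gamma)$. There are countably many nodes, so all these vectors are supported in one countable set $\Gamma_0\subset\Gamma$. For $f\notin\Gamma_0$, the $f$-coordinate of $\psi(\xi_f)$ is a continuous function on $X$ that vanishes at every $n$ and equals $1$ at $\infty$, which is absurd. By Lemma~\ref{lem:pullback}, $M$ is not projective.

\emph{If $\Gamma=\{f_1,f_2,\dots\}$ is countable, there is a contractive lifting.} Define $V_n:H_n\to H_\infty$ by $V_n\delta_\sigma=\delta_{f_j}$, where $j$ is the least index with $f_j|n=\sigma$, and $V_n\delta_\sigma=0$ if no such index exists. Different nodes are sent to orthogonal vectors, so $\|V_n\|\le1$. Put $\psi(x)(n)=V_nx(n)$ and $\psi(x)(\infty)=x(\infty)$. For fixed $j$ and all $n>\max_{i<j}|f_i\wedge f_j|$ we have $V_n\delta_{f_j|n}=\delta_{f_j}$, so $\psi(\xi_{f_j})$ is continuous, and $\psi$ maps $M$ contractively into $N'$. This is an instance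 of Theorem~\ref{thm:countable}, and the enumeration plays the same role there: each generator has only finitely many predecessors.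

The argument used three features of $c$: the orthogonal elements $\chi_n$ of norm one, an element $1$ that acts as a unit on all of them, and the ideal $c_0$ that they generate, which does not contain $1$. In $c_0$, which is of compact type, the second feature is missing, and \eqref{eq:modelkernel} does not take values in the algebra.

\section{Orthogonal sequences under a local unit}\label{sec:bumps}

A general algebra need not have a unit or nonzero projections. The unit is replaced by a positive element $b$. Each projection $\chi_n$ is replaced by a pair: a bump $e_n$, and a smaller bump $d_n$ that lives where $e_n$ equals one.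

\begin{lemma}\label{lem:bumps}
Let $A$ be a C*-algebra that is not of compact type. Then there are positive elements $b,e_n,d_n\in A$ $(n\ge1)$ of norm at most $1$ with
\[
be_n=e_n,\qquad e_ne_m=0\ \ (n\ne m),\qquad e_nd_n=d_n,\qquad\|d_n\|=1 .
\]
\end{lemma}

\begin{proof}
For $a\in A_+$ and $\varepsilon>0$ let $(a-\varepsilon)_+$ be given by the function $\max(t-\varepsilon,0)$, and let $A_{a,\varepsilon}=\overline{(a-\varepsilon)_+A(a-\varepsilon)_+}$, a C*-subalgebra that contains $(a-\varepsilon)_+$. These subalgebras have a unit sitting in $A$. We show that an infinite-dimensional one supplies the required elements, and that $A$ is of compact type if all of them are finite-dimensional.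

\emph{Step 1: an infinite-dimensional C*-algebra $D$ contains infinitely many nonzero pairwise orthogonal positive elements.} Let $C\cong C_0(Y)$ be a maximal abelian $*$-subalgebra of $D$, with $Y$ locally compact Hausdorff.

Suppose $Y$ is infinite. Two points of $Y$ have open neighborhoods $U,U'$ with disjoint closures, and one of $Y\setminus\overline U$, $Y\setminus\overline{U'}$ is infinite because their union is $Y$; say the first. Keep $U$ and repeat the construction in $Y\setminus\overline U$. This gives infinitely many disjoint nonempty open sets, and nonzero positive functions supported in them prove the claim.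

Suppose $Y$ is finite. Then $C$ is spanned by orthogonal projections $p_1,\dots,p_k$; put $p=\sum p_i$. A self-adjoint element of $p_iDp_i$ or of $(1-p)D(1-p)$ commutes with $C$, so it lies in $C$ by maximality. Hence $p_iDp_i=\mathbb Cp_i$ and $(1-p)D(1-p)=0$. For $x\in D$ the second identity gives $(1-p)xx^*(1-p)=0$, so $x=px$, and taking adjoints, $D=pDp=\sum_{i,j}p_iDp_j$. If $0\ne x\in p_iDp_j$, then $xx^*=\mu p_i$ with $\mu>0$, and every $y\in p_iDp_j$ satisfies $y=\mu^{-1}x(x^*y)\in x\,\mathbb Cp_j=\mathbb Cx$. So $\dim D\le k^2$, a contradiction.

\emph{Step 2: some $A_{a,\varepsilon}$ is infinite-dimensional.} By Step 1 it contains pairwise orthogonal positive elements $x_n$ of norm one. Let $b=h(a)$ with $h(t)=\min(t/\varepsilon,1)$. Since $h(t)\max(t-\varepsilon,0)=\max(t-\varepsilon,0)$, the element $b$ acts as a unit on $A_{a,\varepsilon}$. Let $e_n$ and $d_n$ be obtained from $x_n$ by the functions $\min(2t,1)$ and $\max(2t-1,0)$ on $[0,1]$. Both vanish at $0$, so $e_n,d_n\in C^*(x_n)\subset A_{a,\varepsilon}$, which gives $be_n=e_n$ and $e_ne_m=0$ for $n\neq m$. The first function equals $1$ where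 the second is nonzero, so $e_nd_n=d_n$. Finally $\|d_n\|=1$ because $1$ lies in the spectrum of $x_n$.

\emph{Step 3: if all $A_{a,\varepsilon}$ are finite-dimensional, then $A$ is of compact type.} Let $R$ be the set of nonzero projections $r\in A$ with $rAr=\mathbb Cr$. The algebra $A_{a,\varepsilon}$ is a direct sum of matrix algebras, so $(a-\varepsilon)_+$ is a linear combination of projections $r$ with $rA_{a,\varepsilon}r=\mathbb Cr$. From the definition, $zAz\subset A_{a,\varepsilon}$ for every $z\in A_{a,\varepsilon}$. Hence $rAr=r(rAr)r\subset rA_{a,\varepsilon}r=\mathbb Cr$, that is, $r\in R$. As $(a-\varepsilon)_+\to a$ and $A_+$ spans $A$, the span of $R$ is dense in $A$.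

For $r\in R$ write $rar=\varphi_r(a)r$. Let $\pi$ be an irreducible representation with $\pi(r)\ne0$, and $v$ a unit vector in the range of $\pi(r)$; it is cyclic by irreducibility. Then $\langle v,\pi(a)v\rangle=\langle v,\pi(rar)v\rangle=\varphi_r(a)$, so $\pi$ is equivalent to the GNS representation of $\varphi_r$. Also $\pi(r)\pi(a)v=\pi(rar)v=\varphi_r(a)v$, so $\pi(r)$ has rank one.

Let $\pi_i:A\to\mathbb B(H_i)$ run through representatives of all equivalence classes of irreducible representations. Then $\pi=\bigoplus_i\pi_i$ is faithful, hence isometric. For $r\in R$ exactly one $\pi_i(r)$ is nonzero, and it has rank one. By density of the span of $R$, we get $\pi(A)\subset c_0\text{-}\sum_i\mathrm K(H_i)$, and for each $i$ there is $r\in R$ with $\pi_i(r)\ne0$. With a unit vector $v$ in the range of $\pi_i(r)$, the element $\pi(ara')$ is the operator $w\mapsto\langle\pi_i(a'^*)v,w\rangle\,\pi_i(a)v$ in the $i$-th summand and $0$ in the others. Since $\pi_i(A)v$ is dense in $H_i$, these operators span a dense subspace of $\mathrm K(H_i)$. As $\pi(A)$ is closed, $\pi(A)=c_0\text{-}\sum_i\mathrm K(H_i)$.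
\end{proof}

\begin{remark}\label{rem:converse}
No C*-subalgebra $A$ of $\mathrm K(H)$ contains such elements: the ranges of the $d_n$ would be nonzero, pairwise orthogonal since $d_nd_m=d_ne_ne_md_m=0$, and contained in the finite-dimensional space $\ker(1-b)$ since $bd_n=be_nd_n=d_n$. So such an $A$ is of compact type by Lemma~\ref{lem:bumps}. Conversely, $c_0\text{-}\sum_i\mathrm K(H_i)\subset\mathrm K(\bigoplus_iH_i)$.
\end{remark}

\section{The tree module}\label{sec:tree}

Let $A$ be not of compact type; this hypothesis enters only through the elements $b,e_n,d_n$ of Lemma~\ref{lem:bumps}. Let $\Gamma\subset\{0,1\}^{\mathbb N}$ have cardinality $\aleph_1$.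

\subsection*{The kernel}
There are no fibers now, so we define the module by prescribing its inner products, in imitation of \eqref{eq:modelkernel}, with $b^2$ in place of $1$ and positive elements $q_n$ in place of $\chi_n$. In the model, evaluation at $\infty$ is contractive because $1-\sum_{n\le m}\chi_n$ is the square of an element that is congruent to $1$ modulo $c_0$. The natural substitute for that element is
\[
b_m=b-\sum_{n\le m}e_n=b_m^* .
\]
The relations $be_n=e_n=e_nb$ and $e_ne_j=0$ for $n\ne j$ give
\begin{equation}\label{eq:square}
b_m^2=b^2-2\sum_{n\le m}e_n+\sum_{n\le m}e_n^2=b^2-\sum_{n\le m}q_n,\qquad q_n:=2e_n-e_n^2\ge0,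
\end{equation}
and this dictates the choice of $q_n$. From $d_n=e_nd_n$ we obtain
\begin{equation}\label{eq:relations}
bd_n=d_n,\qquad q_nd_n=d_n,\qquad e_jd_n=q_jd_n=0\quad(j\ne n).
\end{equation}
Define
\[
k(f,f)=b^2,\qquad k(f,g)=\sum_{1\le n\le|f\wedge g|}q_n\quad(f\ne g).
\]
Let $E_0$ be the right $A$-module of finitely supported functions $x:\Gamma\to A$, and put $[x,y]=\sum_{f,g}x_f^*k(f,g)y_g$. This form is $A$-linear in $y$, and $[y,x]=[x,y]^*$ because $k(f,g)=k(g,f)$ is self-adjoint.

\begin{lemma}\label{lem:positive}
Let $x\in E_0$ be supported in a finite set $F$, and let $m\ge|f\wedge g|$ for all distinct $f,g\in F$. Then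
\[
[x,x]=\sum_{f\in F}|b_mx_f|^2+\sum_{n=1}^m\ \sum_{\sigma\in\{0,1\}^n}\Big|\,q_n^{1/2}\!\!\sum_{f\in F,\ f|n=\sigma}\!\!x_f\Big|^2\ \ge\ \sum_{f\in F}|b_mx_f|^2\ \ge\ 0 .
\]
\end{lemma}

\begin{proof}
Expanding the squares, the double sum is the sum of $x_f^*q_nx_g$ over all $n\le m$ and all $f,g\in F$ with $f|n=g|n$. A pair $f\ne g$ occurs exactly for $n\le|f\wedge g|$, and all these $n$ are at most $m$, so it contributes $x_f^*k(f,g)x_g$. A pair $f=g$ occurs for all $n\le m$ and contributes $x_f^*\big(\sum_{n\le m}q_n\big)x_f$; by \eqref{eq:square}, adding $|b_mx_f|^2=x_f^*b_m^2x_f$ turns this into $x_f^*b^2x_f$.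
\end{proof}

In the model, the first sum measures $x$ beyond level $m$, where the branches in $F$ have separated, and the $n$-th term of the second sum measures $x$ in the fiber $H_n$.

Let $E$ be the Hausdorff completion of $E_0$ as in (F1), and write $\bar x\in E$ for the class of $x\in E_0$. For $f\in\Gamma$ and $a\in A$ let $\xi_fa\in E$ denote the class of the function with value $a$ at $f$ and $0$ elsewhere. Then $(\xi_fa)a'=\xi_f(aa')$ and $\langle\xi_fa,\xi_ga'\rangle=a^*k(f,g)a'$. If $A$ has no unit, the symbol $\xi_f$ alone has no meaning. To have one generator per branch we put $\eta_f=\xi_fb$ and let $M\subset E$ be the closed submodule generated by $\{\eta_f:f\in\Gamma\}$.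

\subsection*{Evaluation at infinity}
The ideal $c_0$ is replaced by the closed right ideal $L=\overline{\sum_ne_nA}$. Let $N'=\ell^2(\Gamma,A)$ and $N_0=\{y\in N':y_f\in L\text{ for all }f\}$, a closed submodule by (F4), and let $\rho:N'\to N'/N_0$ be the quotient map. For $x\in E_0$ put $\theta_0(x)=\rho\big((bx_f)_f\big)$. With $m$ as in Lemma~\ref{lem:positive} we have $bx_f-b_mx_f=\sum_{n\le m}e_nx_f\in L$, so
\begin{equation}\label{eq:representative}
\theta_0(x)=\rho\big((b_mx_f)_f\big),\qquad\big|(b_mx_f)_f\big|^2=\sum_f|b_mx_f|^2\le[x,x].
\end{equation}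
Hence $\|\theta_0(x)\|\le\|[x,x]\|^{1/2}$, and $\theta_0$ induces a contractive module map $\theta:E\to N'/N_0$ with $\theta(\bar x)=\theta_0(x)$.

\begin{proposition}\label{prop:nolift}
There is no bounded module map $\psi:M\to N'$ with $\rho\psi=\theta|_M$.
\end{proposition}

\begin{proof}
Suppose $\psi$ exists. Multiplication by $d_n$ takes the place of evaluation at $n$. By \eqref{eq:relations}, $\eta_fd_n=\xi_f(bd_n)=\xi_fd_n$. If $f\ne g$ and $f|n=g|n$, then $n\le|f\wedge g|$, and \eqref{eq:relations} gives
\[
|\xi_fd_n-\xi_gd_n|^2=d_n\Big(2b^2-2\sum_{j\le|f\wedge g|}q_j\Big)d_n=2d_n^2-2d_nq_nd_n=0 .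
\]
So $\eta_fd_n$ depends only on the node $f|n$, and the set $\{\eta_fd_n:f\in\Gamma,\ n\ge1\}$ is countable. By (F4) there is a countable set $\Gamma_0\subset\Gamma$ such that all the elements $\psi(\eta_fd_n)$ vanish off $\Gamma_0$.

Since $\Gamma$ is uncountable, there is $f\in\Gamma\setminus\Gamma_0$. Let $y\in A$ be the $f$-coordinate of $\psi(\eta_f)$. Then $yd_n$ is the $f$-coordinate of $\psi(\eta_f)d_n=\psi(\eta_fd_n)$, so $yd_n=0$ for all $n$. On the other hand, $\theta(\eta_f)$ is the class of the family with value $b^2$ at $f$ and $0$ elsewhere, so $l:=y-b^2\in L$. Therefore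
\[
0=d_nyd_n=d_nb^2d_n+d_nld_n=d_n^2+d_nld_n\qquad\text{for all }n .
\]
It remains to see that $l$, like a null sequence, is small at large $n$. Choose $J$ and $z_1,\dots,z_J\in A$ with $\|l-\sum_{j\le J}e_jz_j\|<\frac12$. For $n>J\geq j$ we have $d_ne_j=0$ by \eqref{eq:relations}, so
\[
\|d_nld_n\|=\Big\|d_n\Big(l-\sum_{j\le J}e_jz_j\Big)d_n\Big\|<\tfrac12,
\]
whereas $\|d_n^2\|=1$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $A$ is not of compact type, the module $M$ is generated by the $\aleph_1$ elements $\eta_f$, and it is not projective by Proposition~\ref{prop:nolift} and Lemma~\ref{lem:pullback}. The converse is Proposition~\ref{prop:easy} with $B=\mathbb C$.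
\end{proof}

The proof of Proposition~\ref{prop:nolift} never uses that $\psi$ is bounded: the obstruction is the countability of supports in $\ell^2(\Gamma,A)$, not a norm estimate.

\section{Bimodules}\label{sec:bimod}

To make $B$ act, we amplify the counterexample by a Hilbert space $H$ on which $B$ is represented. We recall the external tensor product. For a Hilbert $A$-module $N$, equip the algebraic tensor product $N\odot H$ over $\mathbb C$ with $(y\otimes h)a=ya\otimes h$ and $\langle y\otimes h,y'\otimes h'\rangle=\langle h,h'\rangle\langle y,y'\rangle$. Every element can be written as $\zeta=\sum_jy_j\otimes h_j$ with orthonormal $h_1,\dots,h_s$, where $h_1$ may be any prescribed unit vector, and then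
\begin{equation}\label{eq:tensor}
|\zeta|^2=\sum_j|y_j|^2 .
\end{equation}
So this is an inner product, and the completion $N\otimes H$ is a Hilbert $A$-module. If $N_0\subset N$ is a closed submodule, $N_0\otimes H$ is the closure of $N_0\odot H$ in $N\otimes H$. For a contraction $T\in\mathbb B(H)$ and $S=(1-T^*T)^{1/2}$ we have $|\zeta|^2-|(1\otimes T)\zeta|^2=|(1\otimes S)\zeta|^2\ge0$ on $N\odot H$. Hence $1\otimes T$ extends to $N\otimes H$, with adjoint $1\otimes T^*$, and $T\mapsto1\otimes T$ is a $*$-homomorphism $\mathbb B(H)\to\mathcal L(N\otimes H)$.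

\begin{proof}[Proof of Theorem~\ref{thm:bimod}]
One direction is Proposition~\ref{prop:easy}. Let $A$ be not of compact type. If $B=0$, we are in case (i), the objects and morphisms are those of $\mathcal B(A,\mathbb C)$, and Theorem~\ref{thm:main} applies.

Let $B\ne0$, and let $\pi:B\to\mathbb B(H)$ be a nondegenerate representation with $H\ne0$, for instance an irreducible one. We keep the notation of Section~\ref{sec:tree} and let $\beta\in B$ act on $E\otimes H$ and $N'\otimes H$ by $1\otimes\pi(\beta)$. These actions are nondegenerate, since the elements $y\otimes\pi(\beta)h$ span dense subspaces, so both bimodules are objects of $\mathcal B(A,B)$ under either convention. The submodule $N_0\otimes H$ is $B$-invariant. We show that $E\otimes H$ is not projective.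

The map to be lifted is $\theta\otimes1$. Its target is a quotient and not a Hilbert module, so its boundedness has to be proved; this is where we need the operator inequality in \eqref{eq:representative} and not merely the norm bound. Let $E^\circ=\{\bar x:x\in E_0\}$, a dense submodule of $E$, and let $\rho^H$ be the quotient map of $N'\otimes H$ modulo $N_0\otimes H$. For $\xi\in E^\circ$ and $h\in H$, the class $\rho^H(y\otimes h)$ is the same for all $y\in N'$ with $\rho(y)=\theta(\xi)$, and it is bilinear in $(\xi,h)$. This defines a linear map $\theta^H$ on $E^\circ\odot H$, which commutes with the actions of $A$ and $B$ on elementary tensors. Let $\zeta=\sum_j\overline{x^{(j)}}\otimes h_j$ with orthonormal $h_j$, and choose one finite set $F$ and one $m$ as in Lemma~\ref{lem:positive} for all $x^{(j)}$. By \eqref{eq:representative}, $\theta^H(\zeta)=\rho^H(\zeta')$ with $\zeta'=\sum_j(b_mx^{(j)}_f)_f\otimes h_j$, and by \eqref{eq:tensor} and \eqref{eq:representative},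
\[
|\zeta'|^2=\sum_j\sum_f|b_mx_f^{(j)}|^2\le\sum_j[x^{(j)},x^{(j)}]=|\zeta|^2 .
\]
So $\theta^H$ is contractive and extends to a bounded bimodule map from $E\otimes H$ to $(N'\otimes H)/(N_0\otimes H)$.

If $E\otimes H$ were projective, Lemma~\ref{lem:pullback} would give a bounded bimodule map $\Psi:E\otimes H\to N'\otimes H$ with $\rho^H\Psi=\theta^H$. We compress $\Psi$ to one coordinate. Fix a unit vector $h\in H$ and define $S_h(y\otimes h')=\langle h,h'\rangle y$. In \eqref{eq:tensor} with $h_1=h$ we have $S_h\zeta=y_1$, so $S_h$ extends to a contractive $A$-module map $N'\otimes H\to N'$, and $S_h(N_0\otimes H)\subset N_0$. Then $\psi(\xi)=S_h\Psi(\xi\otimes h)$ is a bounded module map $E\to N'$. For $\xi\in E^\circ$ and $\rho(y)=\theta(\xi)$ we have $\Psi(\xi\otimes h)-y\otimes h\in N_0\otimes H$, and applying $S_h$ gives $\psi(\xi)-y\in N_0$. Thus $\rho\psi=\theta$ on $E^\circ$ and, by continuity, on $E$. The restriction of $\psi$ to $M$ contradicts Proposition~\ref{prop:nolift}.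
\end{proof}

\section{Countably generated modules}\label{sec:countable}

We may assume $A\ne0$, and we work over $\tilde A$. A tuple $x=(x_1,\dots,x_m)\in N^m$ is identified with the map $\tilde A^m\to N$, $a\mapsto xa=\sum_ix_ia_i$, which has the adjoint $x^*z=(\langle x_i,z\rangle)_i$; the symbol $\|x\|$ denotes its operator norm. We have $\mathcal L(\tilde A^m)=M_m(\tilde A)$, and for $a\in\tilde A^m$ and $h\in M_m(\tilde A)$ we write $a^*ha=\langle a,ha\rangle=\sum_{i,j}a_i^*h_{ij}a_j$.

Kasparov's stabilization theorem \cite{Kas} states that $M\oplus\ell^2(\tilde A)$ is unitarily isomorphic to $\ell^2(\tilde A)$ for every countably generated Hilbert $\tilde A$-module $M$. It reduces Theorem~\ref{thm:countable} to lifting a map $\theta'$ defined on $\ell^2(\tilde A)$. With the standard basis $(\epsilon_i)$, this means choosing $y_i\in N$ in the classes $\theta'(\epsilon_i)$ so that $\|(y_1,\dots,y_n)\|\le\gamma$ for all $n$. There are two difficulties. The bound on $\theta'$ controls the distance of each single vector $\sum y_ia_i$ to $N_0$, and this must be turned into a bound on the norm of an operator (Lemma~\ref{lem:quotientnorm}).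 And when $y_{n+1}$ is chosen, $y_1,\dots,y_n$ may no longer be changed (Lemma~\ref{lem:completion}).

\subsection*{An approximate unit for the submodule}
Fix $N_0\subset N$. In the model of Section~\ref{sec:model} one passes to the quotient by cutting off the first coordinates. The general tool is an approximate unit of operators with range in $N_0$. Let $\mathcal K_0\subset\mathcal L(N)$ be the closed span of the operators $z\langle w,\cdot\rangle$ with $z,w\in N_0$. The adjoint of $z\langle w,\cdot\rangle$ is $w\langle z,\cdot\rangle$, and its product with $z'\langle w',\cdot\rangle$ is $z\langle w,z'\rangle\langle w',\cdot\rangle$, so $\mathcal K_0$ is a C*-algebra. Its elements map $N$ into $N_0$. Like every C*-algebra, it has an increasing approximate unit $(u_\lambda)$ with $0\le u_\lambda\le1$. We have $u_\lambda z\to z$ if $z=z_1\langle z_2,z_3\rangle$ with $z_i\in N_0$, since such a $z$ is in the range of an element of $\mathcal K_0$. These $z$ are dense in $N_0$ by (F2), so $u_\lambda z\to z$ for all $z\in N_0$. Put $t_\lambda=(1-u_\lambda)^{1/2}$. Then $\|t_\lambda\|\le1$ and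
\begin{equation}\label{eq:kill}
\|t_\lambda z\|^2=\|\langle z,(1-u_\lambda)z\rangle\|\to0\qquad(z\in N_0).
\end{equation}

\begin{lemma}\label{lem:quotientnorm}
Let $x\in N^m$ and $\kappa\ge0$ satisfy $\operatorname{dist}(xa,N_0)\le\kappa\|a\|$ for all $a\in\tilde A^m$. Then $\lim_\lambda\|t_\lambda x\|\le\kappa$.
\end{lemma}

\begin{proof}
The elements $h_\lambda=x^*(1-u_\lambda)x\in M_m(\tilde A)$ form a decreasing net of positive elements with $\|h_\lambda\|=\|t_\lambda x\|^2$, so the limit exists. We prove the estimate first for one column $a$, then in every state, and then uniformly.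

\emph{Step 1: for $a\in\tilde A^m$, $\varepsilon>0$ and $\kappa'>\kappa$, eventually $a^*h_\lambda a\le\kappa'^2(a^*a+\varepsilon)$.} Let $a_\varepsilon=a(a^*a+\varepsilon)^{-1/2}\in\tilde A^m$, so $\|a_\varepsilon\|\le1$. For $z\in N_0$ we have $\|t_\lambda xa_\varepsilon\|\le\|xa_\varepsilon-z\|+\|t_\lambda z\|$. By \eqref{eq:kill}, $\limsup_\lambda\|t_\lambda xa_\varepsilon\|\le\operatorname{dist}(xa_\varepsilon,N_0)\le\kappa$. Since $\|t_\lambda xa_\varepsilon\|^2=\|a_\varepsilon^*h_\lambda a_\varepsilon\|$, eventually $a_\varepsilon^*h_\lambda a_\varepsilon\le\kappa'^2$. Multiply by $(a^*a+\varepsilon)^{1/2}$ on both sides.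

\emph{Step 2: $\lim_\lambda\varphi(h_\lambda)\le\kappa^2$ for every state $\varphi$ of $M_m(\tilde A)$.} Let $\tau$ be the GNS representation of $\varphi$ on $\mathcal G$, and let $e_{ij}$ be the matrix units. Put $\mathcal H=\tau(e_{11})\mathcal G$ and $\sigma(a)=\tau(ae_{11})|_{\mathcal H}$ for $a\in\tilde A$. The unitary $\mathcal G\to\mathcal H^m$, $v\mapsto(\tau(e_{1i})v)_i$, carries $\tau(h)$ to the operator matrix $\sigma_m(h)=(\sigma(h_{ij}))$. The decreasing net $\sigma_m(h_\lambda)$ of positive operators converges strongly to some $h_\infty\ge0$, and it suffices to show $\|h_\infty\|\le\kappa^2$. Decompose $\mathcal H=\bigoplus_\alpha\mathcal H_\alpha$ into $\sigma$-invariant subspaces with cyclic vectors $\zeta_\alpha$. Each $\mathcal H_\alpha^m$ reduces all $\sigma_m(h_\lambda)$, hence $h_\infty$, and the vectors $v=(\sigma(a_i)\zeta_\alpha)_i$, $a\in\tilde A^m$, are dense in $\mathcal H_\alpha^m$. For such $v$, Step 1 gives eventually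
\[
\langle v,\sigma_m(h_\lambda)v\rangle=\langle\zeta_\alpha,\sigma(a^*h_\lambda a)\zeta_\alpha\rangle\le\kappa'^2\big(\|v\|^2+\varepsilon\|\zeta_\alpha\|^2\big).
\]
Passing to the limit in $\lambda$ and letting $\varepsilon\to0$, $\kappa'\to\kappa$, we get $\langle v,h_\infty v\rangle\le\kappa^2\|v\|^2$. By density this holds on each $\mathcal H_\alpha^m$, so $\|h_\infty\|\le\kappa^2$.

\emph{Step 3.} Suppose $\|h_\lambda\|\ge\delta^2$ for all $\lambda$, with $\delta>\kappa$. The state space of the unital algebra $M_m(\tilde A)$ is weak* compact. The sets $\{\varphi:\varphi(h_\lambda)\ge\delta^2\}$ are weak* closed and decreasing, and they are nonempty because the norm of a positive element is attained by a state. A state in their intersection contradicts Step 2.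
\end{proof}

For finitely many generators the lemma already gives a lifting: replace every $x_i$ by $(1-u_\lambda)x_i=t_\lambda^2x_i$, which changes $x_i$ by an element of $N_0$. For infinite families it fails. Take $A=\mathbb C$, $N=N_0=\ell^2$ and $x_i=\epsilon_i$, so that $x$ is the identity: the hypothesis holds with $\kappa=0$, but $\|t_\lambda\|=1$ because $u_\lambda$ is compact. So we have to add one generator at a time.

\subsection*{Adding one column}
Let $Y\in N^n$ be the columns already chosen and $y$ a candidate for the next one. We know that $\|Y\|<\gamma$, and Lemma~\ref{lem:quotientnorm} provides $u=u_\lambda$ and $t=t_\lambda$ with $\|t(Y,y)\|<\gamma$. Split $N$ along $u$ and $1-u$ by the isometry $z\mapsto(u^{1/2}z,tz)$. This yields a $2\times2$ operator matrix in which the first column comes from $Y$ and the second row is $t(Y,y)$, both of norm less than $\gamma$. The remaining corner affects $y$ only modulo $N_0$, so it is free, and we choose it by completing a square.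

\begin{lemma}\label{lem:completion}
Let $Y\in N^n$, $y\in N$, $u\in\mathcal L(N)$ with $0\le u\le1$, $t=(1-u)^{1/2}$ and $\gamma>0$. Assume $\|Y\|<\gamma$ and $\|t(Y,y)\|<\gamma$. Put $Z=tY$, $z=ty$,
\[
g=(\gamma^2-Z^*Z)^{-1}Z^*z\in\tilde A^n,\qquad y'=(1-u)y-uYg .
\]
Then $\|(Y,y')\|\le\gamma$.
\end{lemma}

\begin{proof}
The element $G=\gamma^2-Z^*Z\in M_n(\tilde A)$ is positive and invertible because $\|Z\|\le\|Y\|<\gamma$. Let $s=u^{1/2}$ and $V:N\to N\oplus N$, $Vw=(sw,tw)$. Then $V^*(w,w')=sw+tw'$ and $V^*V=s^2+t^2=1$, so $\|V^*\|\le1$. Let
\[
W=\begin{pmatrix}sY&-sYg\\ Z&z\end{pmatrix}:\ \tilde A^n\oplus\tilde A\to N\oplus N .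
\]
For $\alpha\in\tilde A^n$ and $\beta\in\tilde A$,
\[
V^*W(\alpha,\beta)=s^2Y\alpha-s^2Yg\beta+t^2Y\alpha+t^2y\beta=Y\alpha+y'\beta ,
\]
so $V^*W=(Y,y')$, and it suffices to show $\|W\|\le\gamma$.

We have $Y^*s^2Y=Y^*Y-Z^*Z\le G$. By (F3),
\[
|W(\alpha,\beta)|^2=|sY(\alpha-g\beta)|^2+|Z\alpha+z\beta|^2\le\langle\alpha-g\beta,G(\alpha-g\beta)\rangle+|Z\alpha+z\beta|^2 .
\]
The two terms on the right expand as
\begin{align*}
&\langle\alpha,G\alpha\rangle-\langle\alpha,Gg\beta\rangle-\langle Gg\beta,\alpha\rangle+\beta^*g^*Gg\,\beta,\\
&\langle\alpha,Z^*Z\alpha\rangle+\langle\alpha,Z^*z\beta\rangle+\langle Z^*z\beta,\alpha\rangle+\beta^*z^*z\,\beta .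
\end{align*}
The vector $g$ was chosen so that $Gg=Z^*z$, which cancels the cross terms. Since $G+Z^*Z=\gamma^2$ and $g^*Gg=z^*ZG^{-1}Z^*z$,
\[
|W(\alpha,\beta)|^2\le\gamma^2|\alpha|^2+\beta^*z^*\big(1+ZG^{-1}Z^*\big)z\,\beta .
\]
Let $\Delta=\gamma^2-ZZ^*\in\mathcal L(N)$, which is positive and invertible. From $\Delta Z=ZG$ we get $\Delta(1+ZG^{-1}Z^*)=\Delta+ZZ^*=\gamma^2$, that is, $1+ZG^{-1}Z^*=\gamma^2\Delta^{-1}$. The hypothesis on the second row gives $ZZ^*+zz^*=(Z,z)(Z,z)^*\le\gamma^2$, so $zz^*\le\Delta$. Hence
\[
\|z^*\Delta^{-1}z\|=\|\Delta^{-1/2}z\|^2=\|\Delta^{-1/2}zz^*\Delta^{-1/2}\|\le1 ,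
\]
and $|W(\alpha,\beta)|^2\le\gamma^2(|\alpha|^2+|\beta|^2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
By Lemma~\ref{lem:pullback} it suffices to prove the lifting statement. Let $\rho:N\to N/N_0$ be the quotient map. The module $M$ is countably generated over $\tilde A$, so the stabilization theorem gives contractive module maps $\iota:M\to\ell^2(\tilde A)$ and $P:\ell^2(\tilde A)\to M$ with $P\iota=\mathrm{id}_M$. This is the only use of countable generation. Put $\theta'=\theta P$, so $\|\theta'\|\le\|\theta\|<\gamma$.

We construct $y_1,y_2,\dots\in N$ with $\rho(y_i)=\theta'(\epsilon_i)$ and $\|(y_1,\dots,y_n)\|<\gamma$ for all $n$. The strict inequality is what keeps the induction going. Let $Y=(y_1,\dots,y_n)$ be given, $n\ge0$, and choose any $y\in N$ with $\rho(y)=\theta'(\epsilon_{n+1})$. For $a\in\tilde A^{n+1}$ we have $\rho((Y,y)a)=\theta'(\sum_i\epsilon_ia_i)$, so $\operatorname{dist}((Y,y)a,N_0)\le\|\theta\|\,\|a\|$. By Lemma~\ref{lem:quotientnorm} there is $\lambda$ with $\|t_\lambda(Y,y)\|<\gamma$. If $n=0$, put $y_1=(1-u_\lambda)y$; then $y_1-y=-u_\lambda y\in N_0$ and $\|y_1\|\le\|t_\lambda y\|<\gamma$.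 If $n\ge1$, choose $\gamma'<\gamma$ with $\|Y\|<\gamma'$ and $\|t_\lambda(Y,y)\|<\gamma'$, and apply Lemma~\ref{lem:completion} with $u=u_\lambda$ and $\gamma'$ in place of $\gamma$. The resulting $y'$ satisfies $y'-y=-u_\lambda(y+Yg)\in N_0$ and $\|(Y,y')\|\le\gamma'<\gamma$. Put $y_{n+1}=y'$.

The map $\psi'(\sum_i\epsilon_ia_i)=\sum_iy_ia_i$ on finite sums has norm at most $\gamma$, so it extends to a module map $\psi':\ell^2(\tilde A)\to N$ with $\|\psi'\|\le\gamma$. We have $\rho\psi'=\theta'$ on finite sums, hence everywhere. Then $\psi=\psi'\iota$ has norm at most $\gamma$, and $\rho\psi=\theta P\iota=\theta$.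
\end{proof}

\begin{thebibliography}{9}

\bibitem{FP}
Michael Frank and Vern I. Paulsen,
\emph{Injective and projective Hilbert C*-modules, and C*-algebras of compact operators},
arXiv:math/0611349 (2006).

\bibitem{Kas}
Kasparov,
J. Operator Theory 4 (1980), 133--150.

\end{thebibliography}
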